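\title{The multivariable carpenter theorem in II$_1$ factors}

\begin{abstract}
Let $\mathcal A$ be a maximal abelian self-adjoint subalgebra of a II$_1$ factor $\mathcal M$, and let $E$ be the trace-preserving conditional expectation onto $\mathcal A$. We prove that whenever $B_1,\dots,B_m\in\mathcal A$ are positive with sum $1$, there are mutually orthogonal projections $Q_1,\dots,Q_m\in\mathcal M$ with sum $1$ and $E(Q_j)=B_j$. It follows that every tuple of positive contractions in $\mathcal A$ is the expectation of a tuple of commuting projections, and that an exact multivariable Schur--Horn theorem holds for tuples with finite joint spectrum. The proof rounds a positive contraction to a projection by almost orthogonal increments in the kernel of $E$, inside corners of $\mathcal M$ prepared in advance by a discrete Fourier transform.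
\end{abstract}

\section{Introduction}\label{sec:intro}

In the algebra $\mathbb M_N$ of complex $N\times N$ matrices, the map that keeps the diagonal of a matrix and deletes the other entries is the orthogonal projection, for the Hilbert--Schmidt inner product, onto the maximal abelian subalgebra $\mathbb D_N$ of diagonal matrices. The picture carries over to II$_1$ factors. Throughout, $\mathcal M$ is a II$_1$ factor with faithful normal tracial state $\tau$, not assumed separable, $\mathcal A\subset\mathcal M$ is a masa (maximal abelian self-adjoint subalgebra), and $E:\mathcal M\to\mathcal A$ is the $\tau$-preserving conditional expectation. One thinks of $E(x)$ as the diagonal of $x$. For a tuple $\mathbf T=(T_1,\dots,T_n)$ we write $E(\mathbf T)=(E(T_1),\dots,E(T_n))$.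

If $P$ is a projection, then $0\le E(P)\le1$. The problem is whether this is the only constraint, even for several commuting projections at once:
\begin{quote}
\emph{Given positive contractions $A_1,\dots,A_n\in\mathcal A$, are there commuting projections $P_1,\dots,P_n\in\mathcal M$ with $E(P_k)=A_k$ for all $k$?}
\end{quote}
The problem comes from the paper \cite{MR} of Massey and Ravichandran; the conjectured positive answer is called the multivariable carpenter theorem.

For matrices the answer is negative for two reasons. First, the trace of a projection in $\mathbb M_N$ is an integer. Second, commutation is a real constraint. In $\mathbb M_3$ let $A_1=\operatorname{diag}(0,\frac12,\frac12)$ and $A_2=\operatorname{diag}(\frac12,0,\frac12)$. Each is the diagonal of a projection, onto $(0,1,1)$ and onto $(1,0,1)$ respectively. But projections $P_1,P_2$ with these diagonals have rank one, and unit vectors $\xi_k$ in their ranges satisfy $|\xi_k(x)|^2=(A_k)_{xx}$, so that $|\langle\xi_1,\xi_2\rangle|=\frac12$; commuting projections of rank one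 are equal or orthogonal, so $P_1$ and $P_2$ do not commute. This obstruction vanishes when there is more room: in $\mathbb M_3\otimes\mathbb M_2$, with $q\in\mathbb M_2$ the projection whose entries all equal $\frac12$, the commuting projections $2A_k\otimes q$ have diagonals $A_k\otimes1$. In a II$_1$ factor the traces of projections fill $[0,1]$ and every projection of $\mathcal A$ can be halved inside $\mathcal A$, so one expects a positive answer.

Two partial results are known: the answer is positive when $(A_1,\dots,A_n)$ has finite joint spectrum, and for every $\varepsilon>0$ there are commuting projections with $\|E(P_k)-A_k\|\le\varepsilon$. We use neither. The approximate statement cannot simply be passed to the limit, because a weak limit of projections need not be a projection. The difficulty is exactness.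

Commuting projections $P_1,\dots,P_n$ are sums of atoms of the partition of unity that they generate. It is therefore natural to prescribe the expectations of the atoms, and this is the main result.

\begin{theorem}\label{thm:A}
Let $\mathcal A$ be a masa in the II$_1$ factor $\mathcal M$, and let $B_1,\dots,B_m\in\mathcal A$ with $B_j\ge0$ and $\sum_jB_j=1$. Then there are mutually orthogonal projections $Q_1,\dots,Q_m\in\mathcal M$ with $\sum_jQ_j=1$ and $E(Q_j)=B_j$ for all $j$.
\end{theorem}

\begin{theorem}\label{thm:B}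
If $A_1,\dots,A_n$ are positive contractions in $\mathcal A$, there are commuting projections $P_1,\dots,P_n\in\mathcal M$ with $E(P_k)=A_k$ for all $k$. Moreover one can arrange that $E(\prod_{k\in F}P_k)=\prod_{k\in F}A_k$ for all $F\subset\{1,\dots,n\}$.
\end{theorem}

\begin{proof}[Proof, given Theorem~\ref{thm:A}]
View $A_k$ as a function on the spectrum of $\mathcal A$ giving the probability of heads of the $k$th of $n$ independent coins. The probability that heads occur exactly at the set $\sigma\subset\{1,\dots,n\}$ is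
\[
B_\sigma=\prod_{k\in\sigma}A_k\prod_{k\notin\sigma}(1-A_k)\ge0 .
\]
Expanding $\prod_{k\in F}A_k\prod_{k\notin F}\big(A_k+(1-A_k)\big)$ gives $\sum_{\sigma\supset F}B_\sigma=\prod_{k\in F}A_k$; for $F=\emptyset$ this says $\sum_\sigma B_\sigma=1$. Take $Q_\sigma$ from Theorem~\ref{thm:A} and put $P_k=\sum_{\sigma\ni k}Q_\sigma$. These are commuting projections with $\prod_{k\in F}P_k=\sum_{\sigma\supset F}Q_\sigma$, so $E(\prod_{k\in F}P_k)=\sum_{\sigma\supset F}B_\sigma=\prod_{k\in F}A_k$.
\end{proof}

Theorem~\ref{thm:A} also determines the diagonals of a unitary orbit. For a commuting self-adjoint $n$-tuple $\mathbf T$ let $\mu_{\mathbf T}(\Omega)=\tau(\chi_\Omega(\mathbf T))$ be its joint spectral distribution, a compactly supported probability measure on $\mathbb R^n$. Write $\mu\prec\nu$ if $\int\varphi\,d\mu\le\int\varphi\,d\nu$ for all continuous convex $\varphi:\mathbb R^n\to\mathbb R$; this says that $\mu$ is less spread out than $\nu$. Let $\mathcal U(\mathcal M)$ be the unitary group and let $\mathcal A_{sa}$ be the self-adjoint part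 of $\mathcal A$.

\begin{theorem}\label{thm:C}
Let $\mathbf N$ be a commuting self-adjoint $n$-tuple in $\mathcal M$ with finite joint spectrum. Then
\[
\{E(U\mathbf NU^*):U\in\mathcal U(\mathcal M)\}=\{\mathbf T\in(\mathcal A_{sa})^n:\mu_{\mathbf T}\prec\mu_{\mathbf N}\}.
\]
\end{theorem}

Section~\ref{sec:background} collects the standard facts. Section~\ref{sec:model} shows the rounding idea on an example, and Sections~\ref{sec:small} and~\ref{sec:rounding} turn it into a procedure that produces one projection below a suitable projection $s$. Section~\ref{sec:fourier} constructs mutually orthogonal suitable projections, Section~\ref{sec:proof} proves Theorem~\ref{thm:A}, and Section~\ref{sec:consequences} contains Theorem~\ref{thm:C} and further consequences.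

\section{Background}\label{sec:background}

We write $\langle x,y\rangle=\tau(y^*x)$, $\|x\|_2=\tau(x^*x)^{1/2}$, and $\|\cdot\|$ for the operator norm. Then $\|x\|_2\le\|x\|$ and $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$. The following textbook facts are used.

\begin{itemize}
\item[(F1)] \emph{Projections.} Projections $p,q\in\mathcal M$ with $\tau(p)=\tau(q)$ are equivalent: $p=v^*v$, $q=vv^*$ for some $v\in\mathcal M$. For every $x\in\mathcal M$ the range projections of $x$ and $x^*$ are equivalent. For a projection $p\ne0$, the corner $p\mathcal Mp$ is a II$_1$ factor with trace $\tau/\tau(p)$, and $p$ is a sum of $N$ orthogonal projections of equal trace for every $N$.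
\item[(F2)] \emph{Matrix units.} These are families $(e_{ij})$ with $e_{ij}e_{kl}=\delta_{jk}e_{il}$ and $e_{ij}^*=e_{ji}$. Orthogonal projections $p_1,\dots,p_N$ of equal nonzero trace are the diagonal of such a family: take $v_i$ with $v_iv_i^*=p_i$, $v_i^*v_i=p_1$ and put $e_{ij}=v_iv_j^*$. The span of the $e_{ij}$ is a copy of $\mathbb M_N$.
\item[(F3)] \emph{Completeness.} The operator-norm unit ball of $\mathcal M$ is complete for $\|\cdot\|_2$. A strongly convergent sum of orthogonal projections converges in $\|\cdot\|_2$.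
\item[(F4)] \emph{Expectation.} $E(x)$ is the unique element of $\mathcal A$ with $\tau(E(x)a)=\tau(xa)$ for all $a\in\mathcal A$. The map $E$ is linear, unital, positive, normal, preserves adjoints and $\tau$, is contractive for $\|\cdot\|$ and $\|\cdot\|_2$, and satisfies $E(axb)=aE(x)b$ for $a,b\in\mathcal A$.
\item[(F5)] \emph{Functional calculus.} For a commuting self-adjoint tuple $\mathbf T$, the map $f\mapsto f(\mathbf T)$ is a $*$-homomorphism from the bounded Borel functions on the joint spectrum into the von Neumann algebra generated by $\mathbf T$, with $\|f(\mathbf T)\|\le\sup|f|$ and $\tau(f(\mathbf T))=\int f\,d\mu_{\mathbf T}$. Hence $f(\mathbf T)=g(\mathbf T)$ if $f=g$ $\mu_{\mathbf T}$-almost everywhere. If $\mathbf T$ lies in $\mathcal A$, its joint spectrum is the set of points $(\psi(T_1),\dots,\psi(T_n))$, with $\psi$ a character of $\mathcal A$. For $a\ge0$ and $\beta>0$ we have $\beta\chi_{(\beta,\infty)}(a)\le a$, so $\tau(\chi_{(\beta,\infty)}(a))\le\tau(a)/\beta$ (Chebyshev's inequality).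
\item[(F6)] \emph{Diffuse algebras.} If an abelian von Neumann subalgebra containing $1$ has no minimal projection, then for each $N$ it contains $N$ orthogonal projections of trace $1/N$.
\end{itemize}

\begin{lemma}\label{lem:masa}
\begin{itemize}
\item[(a)] For a projection $0\ne e\in\mathcal A$, the algebra $\mathcal Ae$ is a masa in $e\mathcal Me$, and its trace-preserving expectation is the restriction of $E$.
\item[(b)] If $e,f\in\mathcal A$ are orthogonal projections, then $E(ezf)=0$ for all $z\in\mathcal M$.
\item[(c)] For every $N$ there are matrix units $(e_{xy})_{x,y}$ of size $N$ in $\mathcal M$ with $e_{xx}\in\mathcal A$ and $\sum_xe_{xx}=1$. On their span, $E$ is the map that keeps the diagonal.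
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x\in e\mathcal Me$ commutes with $\mathcal Ae$, then it commutes with every $a=ae+a(1-e)$ in $\mathcal A$, so $x\in\mathcal A$ by maximality and $x=xe\in\mathcal Ae$. For $x\in e\mathcal Me$ we have $E(x)=eE(x)e\in\mathcal Ae$, and the identity in (F4) holds for $a\in\mathcal Ae$ and the normalized trace.

(b) $E(ezf)=eE(z)f=E(z)ef=0$.

(c) If $e$ were a minimal projection of $\mathcal A$, then $\mathcal Ae=\mathbb Ce$ would be a masa in $e\mathcal Me$ by (a), forcing $e\mathcal Me=\mathbb Ce$, which is not a II$_1$ factor. So (F6) and (F2) give the matrix units. Finally $E(e_{xx})=e_{xx}$, and $E(e_{xy})=E(e_{xx}e_{xy}e_{yy})=0$ for $x\ne y$ by (b).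
\end{proof}

To bound expectations in operator norm we use the $\mathcal A$-valued inner product $E(u^*v)$ and the quantity $\|z\|_E=\|E(z^*z)\|^{1/2}$.

\begin{lemma}\label{lem:CS}
For $u,v,w\in\mathcal M$:
\begin{itemize}
\item[(a)] $E(u^*v)^*E(u^*v)\le E(u^*u)E(v^*v)$, hence $\|E(u^*v)\|\le\|u\|_E\|v\|_E$;
\item[(b)] $\|\cdot\|_E$ is a seminorm, $\|v\|_E\le\|v\|$, and $\|wv\|_E\le\|w\|\,\|v\|_E$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\mathcal A$ is abelian, order and norm in $\mathcal A$ are computed by evaluating at characters $\psi$. For each $\psi$, the form $(v,u)\mapsto\psi(E(u^*v))$ is positive and sesquilinear, so the Cauchy--Schwarz inequality gives (a), and $\|z\|_E=\sup_\psi\psi(E(z^*z))^{1/2}$ is a supremum of seminorms. The last two inequalities follow by applying $E$ to $v^*v\le\|v\|^2$ and $v^*w^*wv\le\|w\|^2v^*v$.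
\end{proof}

\section{The rounding idea on an example}\label{sec:model}

Consider one projection: given $0\le A\le1$ in $\mathcal A$, find $P$ with $E(P)=A$. The element $X_0=A$ has the right expectation but is not a projection. For $0\le X\le1$ define the \emph{defect}
\[
D(X)=\tau(X-X^2)=\tau(X)-\|X\|_2^2 .
\]
Since $X-X^2\ge0$ and $\tau$ is faithful, $D(X)\ge0$, with equality exactly for projections. All $X$ with $E(X)=A$ have the same trace, so lowering the defect means raising $\|X\|_2$. If $Y$ is self-adjoint with $E(Y)=0$, $\tau(XY)=0$ and $0\le X+Y\le1$, then $X+Y$ has the same expectation and $D(X+Y)=D(X)-\|Y\|_2^2$.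

\begin{example}\label{ex:third}
Let $A=\frac13$. Take matrix units of size $4$ as in Lemma~\ref{lem:masa}(c), and let $F_1,\dots,F_4\in\mathbb M_4$ be the projections onto the orthogonal vectors $(1,1,1,1)$, $(1,-1,1,-1)$, $(1,1,-1,-1)$, $(1,-1,-1,1)$. Their diagonal entries equal $\frac14$, so $E(F_a)=\frac14$. Put
\begin{align*}
X_0&=\tfrac13,\\
X_1&=X_0+\tfrac13(F_1+F_2-F_3-F_4)=\tfrac23(F_1+F_2),\\
X_2&=X_1+\tfrac13(F_1-F_2)=F_1+\tfrac13F_2 .
\end{align*}
Each step adds a multiple of an element $w=w^*$ with $E(w)=0$ and $w^2=p$, where $p$ is the spectral projection on which $X_n$ is not yet $0$ or $1$. The expectation stays $\frac13$, and the defects are $\frac29,\frac19,\frac1{18}$. If such a $w$ existed at every step, the defect would keep halving and $X_n$ would converge in $\|\cdot\|_2$ to a projection with expectation $\frac13$. The third step asks for $w\in F_2\mathcal MF_2$ with $w^2=F_2$ and $E(w)=0$. Here $F_2\notin\mathcal A$, the algebra $\mathbb M_4$ is used up, and we have no formula for $E$ on $F_2\mathcal MF_2$.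
\end{example}

The general proof departs from the example in three ways. In an arbitrary corner $p\mathcal Mp$ we only find $w$ with $E(w)$ \emph{small}. The error $E(w)$ is then subtracted; this keeps $X$ between $0$ and $1$ only if the error is small in \emph{operator norm} and the spectrum of $X$ stays away from $0$ and $1$, so we take shorter steps that never reach the endpoints. Finally, with shorter steps the defect no longer decays at a fixed rate, and convergence comes from making each increment almost orthogonal to all previous $X_i$.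

\section{Elements of a corner with small expectation}\label{sec:small}

We first make $\|E(w)\|_2$ small. A copy of $\mathbb M_N$ in $p\mathcal Mp$ has dimension $N^2$, while the squared Hilbert--Schmidt norm of $E$ on it will turn out to be of order $N$. So $E$ is small in a random direction.

\begin{lemma}\label{lem:L2}
Let $0\ne p\in\mathcal M$ be a projection, $\eta>0$, and $\mathfrak F\subset\mathcal M$ finite. There is $w=w^*\in p\mathcal Mp$ with $w^2=p$, $\|E(w)\|_2\le\eta$, and $|\tau(wz)|\le\eta$ for $z\in\mathfrak F$.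
\end{lemma}

\begin{proof}
Let $N$ be even and let $(e_{ij})_{i,j\le N}$ be matrix units with $\sum_ie_{ii}=p$, spanning a copy of $\mathbb M_N$ with unitary group $U(N)$ and normalized Haar measure $dv$. Let $w_0=\sum_i\pm e_{ii}$ with $N/2$ signs of each kind, and $w_v=vw_0v^*$ for $v\in U(N)$. Then $w_v=w_v^*$, $w_v^2=p$, $\|w_v\|_2^2=\tau(p)$, and $w_v$ lies in the space $\mathfrak{sl}_N$ of trace-zero matrices.

The group $U(N)$ acts unitarily on $\mathfrak{sl}_N$ by conjugation, and irreducibly: an invariant subspace is, by differentiation, stable under commutators with skew-Hermitian matrices, hence with all matrices, and so is an ideal of the simple Lie algebra $\mathfrak{sl}_N$. The operator $b\mapsto\int\langle b,w_v\rangle w_v\,dv$ on $\mathfrak{sl}_N$ commutes with the action and has trace $\tau(p)$, so by Schur's lemma it is the scalar $\tau(p)/(N^2-1)$. For an orthonormal basis $(b_k)$ of $\mathfrak{sl}_N$ this reads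
\begin{equation}\label{eq:schur}
\int\langle w_v,b_k\rangle\overline{\langle w_v,b_l\rangle}\,dv=\delta_{kl}\,\frac{\tau(p)}{N^2-1}.
\end{equation}
Since $\tau(w_vz)=\langle w_v,z^*\rangle=\sum_k\langle w_v,b_k\rangle\langle b_k,z^*\rangle$, formula \eqref{eq:schur} and Bessel's inequality give
\[
\int|\tau(w_vz)|^2\,dv=\frac{\tau(p)}{N^2-1}\sum_k|\langle b_k,z^*\rangle|^2\le\frac{\|z\|_2^2}{N^2-1}.
\]
Since $E(w_v)=\sum_k\langle w_v,b_k\rangle E(b_k)$, it also gives
\[
\int\|E(w_v)\|_2^2\,dv=\frac{\tau(p)}{N^2-1}\sum_k\|E(b_k)\|_2^2\le\frac{\tau(p)}{N^2-1}\cdot\frac N{\tau(p)}\sum_{i,j}\|E(e_{ij})\|_2^2 .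
\]
For the inequality, complete $(b_k)$ to an orthonormal basis of $\mathbb M_N$; the sum of $\|E(b)\|_2^2$ over an orthonormal basis does not depend on the basis, and the elements $(N/\tau(p))^{1/2}e_{ij}$ form one. Now $e_{ij}=e_{1i}^*e_{1j}$ and $e_{1i}^*e_{1i}=e_{ii}$, so Lemma~\ref{lem:CS}(a) yields
\[
\sum_{i,j}E(e_{ij})^*E(e_{ij})\le\sum_{i,j}E(e_{ii})E(e_{jj})=E(p)^2\le1 .
\]
Taking traces, $\sum_{i,j}\|E(e_{ij})\|_2^2\le1$. Therefore the mean of $\|E(w_v)\|_2^2+\sum_{z\in\mathfrak F}|\tau(w_vz)|^2$ is at most $(N+\sum_{z\in\mathfrak F}\|z\|_2^2)/(N^2-1)$, which is less than $\eta^2$ for large $N$. Some $w_v$ does at least as well as the mean.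
\end{proof}

Next we pass from $\|\cdot\|_2$ to the operator norm. The function $|E(w)|$ exceeds $\beta$ only on a projection $f_0\in\mathcal A$ of small trace. For $p=1$ it suffices to cut this part off: $E((1-f_0)w(1-f_0))=(1-f_0)E(w)$. For general $p$ this cut leaves the corner. Inside the corner we can cut by the range projection $t_0\le p$ of $pf_0$; then $(p-t_0)f_0=0$, so $E((p-t_0)w(p-t_0))$ vanishes on $f_0$. But the cut changes the expectation off $f_0$, and Lemma~\ref{lem:CS} controls the change only where $E(t_0)$ is small. Enlarging $f_0$ to a projection $f_1$ that covers the set where $E(t_0)>\beta$, and cutting again, only moves the uncontrolled layer outward. The remedy is to repeat the enlargement $K$ times and to average the cuts: each layer is then uncontrolled for only one of the $K$ cuts, which has weight $1/K$.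

\begin{lemma}\label{lem:opnorm}
Let $0\ne p\in\mathcal M$ be a projection, $\varepsilon>0$, and $\mathfrak F\subset\mathcal M$ finite. There is $w'=w'^*\in p\mathcal Mp$ with $\|w'\|\le1$, $\|w'\|_2^2\ge\frac12\tau(p)$, $\|E(w')\|\le\varepsilon$, and $|\tau(w'z)|\le\varepsilon$ for $z\in\mathfrak F$.
\end{lemma}

\begin{proof}
Choose $\beta\in(0,1)$ and $K\in\mathbb N$ with $\beta+2\sqrt\beta+2/K\le\varepsilon$. Let $\eta>0$, to be fixed at the end, and take $w$ from Lemma~\ref{lem:L2}. Put $f_0=\chi_{(\beta,\infty)}(|E(w)|)\in\mathcal A$; Chebyshev's inequality for $|E(w)|^2$ gives $\tau(f_0)\le\eta^2/\beta^2$. Define recursively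
\[
t_i=\text{range projection of }pf_i,\qquad f_{i+1}=f_i\vee\chi_{(\beta,1]}(E(t_i))\in\mathcal A .
\]
The $f_i$ increase, hence so do the $t_i$, and $t_i\le p$. By (F1), $t_i$ is equivalent to the range projection of $f_ip$, so $\tau(t_i)\le\tau(f_i)$; by Chebyshev's inequality, $\tau(f_{i+1})\le\tau(f_i)+\tau(t_i)/\beta\le(1+\beta^{-1})\tau(f_i)$. Put
\[
c=\frac1K\sum_{j=0}^{K-1}t_j,\qquad d=p-c,\qquad w'=dwd .
\]
Then $0\le c\le t_{K-1}\le p$, so $0\le d\le p$, and $w'=w'^*\in p\mathcal Mp$ has $\|w'\|\le1$.

\emph{The norm of $E(w')$.} The layers $g_0=f_0$, $g_i=f_i-f_{i-1}$ $(1\le i\le K)$, $g_{K+1}=1-f_K$ are orthogonal projections in $\mathcal A$ with sum $1$, so $\|E(w')\|=\max_i\|g_iE(w')\|$. With $z_i=dg_i$ we have $g_iE(w')=E(g_iw'g_i)=E(z_i^*wz_i)$. Fix $i$ and consider the terms $t_jg_i$, $0\le j\le K-1$, of $cg_i$.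
\begin{itemize}
\item If $j\ge i$, then $g_i\le f_j$, so $t_jg_i=t_jpf_jg_i=pf_jg_i=pg_i$.
\item If $j\le i-2$, then $g_i\le1-f_{i-1}\le1-f_{j+1}\le1-\chi_{(\beta,1]}(E(t_j))$, so $\|t_jg_i\|_E^2=\|E(g_it_jg_i)\|=\|g_iE(t_j)\|\le\beta$.
\item If $j=i-1$, we only know $\|t_jg_i\|_E\le1$.
\end{itemize}
With $u_i=pg_i$ this gives
\[
z_i=\alpha_iu_i-\Delta_i,\qquad\alpha_i=\frac{\min\{i,K\}}K,\qquad\Delta_i=\frac1K\sum_{j<\min\{i,K\}}t_jg_i,
\]
and $\|\Delta_i\|_E\le\rho:=\sqrt\beta+1/K$. Substituting $z_i=\alpha_iu_i-\Delta_i$ first in the left factor and then in the right one,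
\[
z_i^*wz_i-\alpha_i^2u_i^*wu_i=-\Delta_i^*wz_i-\alpha_iu_i^*w\Delta_i .
\]
The elements $u_i,z_i,w$ are contractions, and $E(u_i^*wu_i)=E(g_iwg_i)=g_iE(w)$. So Lemma~\ref{lem:CS} gives $\|g_iE(w')-\alpha_i^2g_iE(w)\|\le2\rho$. For $i=0$ we have $\alpha_0=0$. For $i\ge1$ we have $g_i\le1-f_0$, so $\|g_iE(w)\|\le\beta$. Hence $\|E(w')\|\le\beta+2\rho\le\varepsilon$, whatever the value of $\eta$.

\emph{The remaining conditions.} From $w'-w=-cwd-wc$ and $c^2\le c\le t_{K-1}$ we get
\[
\|w'-w\|_2\le2\|c\|_2\le2\tau(t_{K-1})^{1/2}\le2(1+\beta^{-1})^{K/2}\eta/\beta ,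
\]
which tends to $0$ with $\eta$, since $\beta$ and $K$ are already fixed. For small $\eta$, therefore, $\|w'\|_2\ge\frac34\|w\|_2=\frac34\tau(p)^{1/2}$ and $|\tau(w'z)|\le\eta+\|w'-w\|_2\|z\|_2\le\varepsilon$ for $z\in\mathfrak F$. Finally $(\frac34)^2\ge\frac12$.
\end{proof}

\section{Rounding to a projection in an ample corner}\label{sec:rounding}

To obtain mutually orthogonal projections we shall run the rounding procedure inside orthogonal corners $s\mathcal Ms$. The error $E(y)\in\mathcal A$ of a step $y$ must then be removed by an element of $s\mathcal Ms$ of comparable norm.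

\begin{definition}\label{def:ample}
Let $\Lambda<\infty$. A projection $s\ne0$ in $\mathcal M$ is \emph{$\Lambda$-ample} if for every $b\in\mathcal A_{sa}$ there is a self-adjoint $L(b)\in s\mathcal Ms$ with $E(L(b))=b$ and $\|L(b)\|\le\Lambda\|b\|$. It is \emph{ample} if it is $\Lambda$-ample for some $\Lambda$.
\end{definition}

The projection $s=1$ is $1$-ample with $L(b)=b$. A projection $s\in\mathcal A$, $s\ne1$, is not ample, since $E(s\mathcal Ms)=\mathcal As$.

\begin{lemma}[One step]\label{lem:step}
Let $s$ be ample, and let $X\in s\mathcal Ms$ with $\delta s\le X\le(1-\delta)s$ for some $\delta>0$. Let $\kappa>0$ and let $\mathfrak F\subset\mathcal M$ be finite. There are $\delta'>0$ and $X'\in s\mathcal Ms$ with $\delta's\le X'\le(1-\delta')s$, $E(X')=E(X)$, $\|X'-X\|_2^2\ge D(X)^2/128$, and $|\tau((X'-X)z)|\le\kappa$ for $z\in\mathfrak F$.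
\end{lemma}

\begin{proof}
The room available at a spectral value $t$ is measured by $h(t)=t(1-t)$. On $[\delta,1-\delta]$ we have $h\ge\delta/2$ and $|h'|\le1$. Partition $[\delta,1-\delta]$ into finitely many intervals $I_l$ of length at most $\delta/2$; with $h_l=\inf_{I_l}h$ we get $\sup_{I_l}h\le h_l+\delta/2\le2h_l$. Let $p_1,\dots,p_r$ be the nonzero projections among the $\chi_{I_l}(X)$, so $\sum_lp_l=s$. Take $w_l\in p_l\mathcal Mp_l$ from Lemma~\ref{lem:opnorm}, with a common parameter $\varepsilon_0$ and the set $\mathfrak F$, and put $y=\frac12\sum_lh_lw_l$.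

Since $\pm h_lw_l\le h_lp_l\le h(X)p_l$, we have $\pm y\le\frac12h(X)=\frac12X(s-X)$. As $X(s-X)\le X$ and $X(s-X)\le s-X$,
\[
X+y\ge\tfrac12X\ge\tfrac\delta2s,\qquad s-X-y\ge\tfrac12(s-X)\ge\tfrac\delta2s .
\]
The $w_l$ lie in orthogonal corners and $h(X)^2p_l\le4h_l^2p_l$, so
\[
\|y\|_2^2=\tfrac14\sum_lh_l^2\|w_l\|_2^2\ge\tfrac18\sum_lh_l^2\tau(p_l)\ge\tfrac1{32}\tau(h(X)^2)\ge\tfrac1{32}D(X)^2 ,
\]
the last step by the Cauchy--Schwarz inequality $\tau(h(X))^2\le\tau(h(X)^2)$. Also $\|E(y)\|\le r\varepsilon_0$ and $|\tau(yz)|\le r\varepsilon_0$ for $z\in\mathfrak F$.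

Let $s$ be $\Lambda$-ample and put $X'=X+y-L(E(y))\in s\mathcal Ms$. Then $E(X')=E(X)$ and $\|L(E(y))\|\le\Lambda r\varepsilon_0$. The numbers $r$ and $D(X)\ge\frac\delta2\tau(s)>0$ do not depend on $\varepsilon_0$, so we may choose $\varepsilon_0$ with
\[
\Lambda r\varepsilon_0\le\min\Big\{\frac\delta4,\frac{D(X)}{2\sqrt{32}}\Big\},\qquad r\varepsilon_0\big(1+\Lambda\|z\|\big)\le\kappa\quad(z\in\mathfrak F).
\]
Then $\frac\delta4s\le X'\le(1-\frac\delta4)s$, next $\|X'-X\|_2\ge\|y\|_2-\Lambda r\varepsilon_0\ge D(X)/(2\sqrt{32})$, and finally $|\tau((X'-X)z)|\le r\varepsilon_0+\Lambda r\varepsilon_0\|z\|\le\kappa$.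
\end{proof}

The margin $\delta$ shrinks from step to step and the number $r$ grows, but neither enters the lower bound for $\|X'-X\|_2$. This is what makes the iteration work.

\begin{proposition}[Rounding]\label{prop:round}
Let $s$ be ample, and let $X_0\in s\mathcal Ms$ with $\delta s\le X_0\le(1-\delta)s$ for some $\delta>0$. Then there is a projection $R\le s$ with $E(R)=E(X_0)$.
\end{proposition}

\begin{proof}
Construct $X_{n+1}=X_n+Y_n$ from $X_n$ by Lemma~\ref{lem:step} with $\mathfrak F=\{X_0,\dots,X_n\}$ and $\kappa=2^{-n}$. Then $\|X_{n+1}\|_2^2=\|X_n\|_2^2+\|Y_n\|_2^2+2\tau(Y_nX_n)\ge\|X_n\|_2^2+\|Y_n\|_2^2-2\cdot2^{-n}$. Since $\|X_n\|_2\le1$ for all $n$, summation gives $\sum_n\|Y_n\|_2^2\le5$. For $i<n$, telescoping $\|X_{k+1}-X_i\|_2^2-\|X_k-X_i\|_2^2$ over $i\le k<n$ gives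
\[
\|X_n-X_i\|_2^2=\sum_{k=i}^{n-1}\Big(\|Y_k\|_2^2+2\tau\big(Y_k(X_k-X_i)\big)\Big)\le\sum_{k\ge i}\big(\|Y_k\|_2^2+4\cdot2^{-k}\big),
\]
which tends to $0$ as $i\to\infty$. By (F3), $X_n$ converges in $\|\cdot\|_2$ to some $R=R^*\in s\mathcal Ms$. For every projection $q$ we have $\tau(Rq)=\lim\tau(X_nq)\ge0$ and $\tau((s-R)q)\ge0$; taking for $q$ the spectral projections of $R$ and of $s-R$ for $(-\infty,0)$ shows $0\le R\le s$. Since $E$ is $\|\cdot\|_2$-contractive, $E(R)=E(X_0)$. Finally $D(X)=\tau(X)-\|X\|_2^2$ is $\|\cdot\|_2$-continuous and $D(X_n)^2\le128\|Y_n\|_2^2\to0$. So $D(R)=0$ and $R$ is a projection.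
\end{proof}

With $s=1$ and $X_0=A$, the proposition already shows that every $A\in\mathcal A$ with $\delta\le A\le1-\delta$ is the expectation of a projection.

\section{Orthogonal ample projections from the Fourier transform}\label{sec:fourier}

For three or more outcomes one might choose $Q_1$ with $E(Q_1)=B_1$ and then look for $Q_2\le1-Q_1$. But nothing tells us that $1-Q_1$ is ample, or that its corner contains a starting point $X_0$ with $E(X_0)=B_2$. We therefore fix the corners first: we want orthogonal ample projections whose expectations are scalars.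

Fix $N$, take matrix units $(e_{xy})_{x,y\in\mathbb Z_N}$ as in Lemma~\ref{lem:masa}(c), and let $\zeta=e^{2\pi i/N}$. The matrix units of the Fourier basis are
\[
F_{ab}=\frac1N\sum_{x,y}\zeta^{ax-by}e_{xy}\qquad(a,b\in\mathbb Z_N).
\]
From $\frac1N\sum_y\zeta^{ky}=\delta_{k0}$ one gets $F_{ab}F_{cd}=\delta_{bc}F_{ad}$ and $\sum_aF_{aa}=1$, and $F_{ab}^*=F_{ba}$ by definition. For $S\subset\mathbb Z_N$ let $s_S=\sum_{a\in S}F_{aa}$. This is a projection, $s_Ss_{S'}=0$ for disjoint $S,S'$, and $s_{\mathbb Z_N}=1$. The $(x,x)$ entry of $F_{ab}$ is $\frac1N\zeta^{(a-b)x}$; in particular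
\begin{equation}\label{eq:scalar}
E(s_S)=|S|/N .
\end{equation}

When is $s_S$ ample? Consider the special case $\mathcal M=\mathbb M_N\otimes\mathcal M_0$, $\mathcal A=\mathbb D_N\otimes\mathcal A_0$, with $\mathcal A_0$ a masa in $\mathcal M_0$ with expectation $E_0$ and with the matrix units of the first factor. Let $u=\operatorname{diag}(\zeta^x)_x$; its powers $u^d$, $d\in\mathbb Z_N$, form a basis of $\mathbb D_N$. The corner of $s_S$ is spanned by the elements $F_{ab}\otimes n$ with $a,b\in S$, and $E(F_{ab}\otimes n)=\frac1Nu^{a-b}\otimes E_0(n)$. So $E$ maps the corner onto $\mathcal A$ only if every residue is a difference of two elements of $S$. This condition is sufficient in general.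

\begin{lemma}\label{lem:ample}
If $S-S=\mathbb Z_N$, then $s=s_S$ is $N^2$-ample.
\end{lemma}

\begin{proof}
For each $d\in\mathbb Z_N$ choose $a_d,b_d\in S$ with $a_d-b_d=d$. For $x\in\mathbb Z_N$ let $Y_x^0=\sum_d\zeta^{-dx}F_{a_db_d}$ and $Y_x=\frac12(Y_x^0+Y_x^{0*})$. Then $sY_x^0s=Y_x^0$, $\|Y_x^0\|\le N$, and the $(z,z)$ entry of $Y_x^0$ is $\frac1N\sum_d\zeta^{d(z-x)}=\delta_{zx}$. The self-adjoint matrix $Y_x$ has the same three properties; it lies under $s$ and has the diagonal of $e_{xx}$.

For $b\in\mathcal A$ let $\pi_x(b)=\sum_ze_{zx}be_{xz}$, the part of $b$ under $e_{xx}$ copied into every diagonal block. Since $b$ commutes with $e_{xx}$, the map $\pi_x$ is a $*$-homomorphism, so $\|\pi_x(b)\|\le\|b\|$. Moreover $e_{zw}\pi_x(b)=e_{zx}be_{xw}=\pi_x(b)e_{zw}$, so $\pi_x(b)$ commutes with $\mathbb M_N$, in particular with $Y_x$ and $s$. For $b\in\mathcal A_{sa}$ define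
\[
L(b)=\sum_xY_x\pi_x(b)=\sum_x\sum_{z,w}(Y_x)_{zw}\,e_{zx}be_{xw}.
\]
Each $Y_x\pi_x(b)$ is a product of commuting self-adjoint elements, and $sY_x\pi_x(b)s=sY_xs\,\pi_x(b)=Y_x\pi_x(b)$. Thus $L(b)$ is a self-adjoint element of $s\mathcal Ms$ with $\|L(b)\|\le N^2\|b\|$. By Lemma~\ref{lem:masa}(b) the terms with $z\ne w$ have expectation $0$. The terms with $z=w\ne x$, whose expectations $E(e_{zx}be_{xz})$ we could not compute, have coefficient $(Y_x)_{zz}=0$. What remains is $E(L(b))=\sum_xE(e_{xx}be_{xx})=b$.
\end{proof}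

Now suppose that $B_j$ is close to a constant $\lambda_j>0$. The plan is to split the frequencies $\mathbb Z_N$ into blocks $T_1,\dots,T_m$ and $S_1,\dots,S_{m-1}$. The projection $s_{T_j}$ is given to $Q_j$ outright. The ample projection $s_{S_j}$ is shared between $Q_j$ and $Q_m$, in a proportion $\theta_j$ near one half, which leaves room on both sides for the fluctuation $B_j-\lambda_j$. The sets $S_j$ must be disjoint and of small density, with all differences represented. Translates of one such set always meet, since $S\cap(S+d)\ne\emptyset$ for $d\in S-S$; random sets work.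

\begin{lemma}\label{lem:random}
Let $m\ge2$ and $\lambda_1,\dots,\lambda_m>0$ with $\sum_j\lambda_j=1$. There are $N$ and a partition $\mathbb Z_N=S_1\sqcup\dots\sqcup S_{m-1}\sqcup T_1\sqcup\dots\sqcup T_m$ such that, for all $j<m$,
\[
S_j-S_j=\mathbb Z_N\qquad\text{and}\qquad\theta_j:=\frac{\lambda_jN-|T_j|}{|S_j|}\in\Big[\frac14,\frac34\Big].
\]
\end{lemma}

\begin{proof}
Let $\mu=\frac1m\min_j\lambda_j$, $\alpha_j=\lambda_j-\frac\mu2$ for $j<m$, and $\alpha_m=\lambda_m-\frac{(m-1)\mu}2$. Since $\lambda_j\ge m\mu$, all $\alpha_j$ are positive, and $(m-1)\mu+\sum_j\alpha_j=1$. Let $N$ be an odd prime, and assign each element of $\mathbb Z_N$ independently to $S_j$ with probability $\mu$ and to $T_j$ with probability $\alpha_j$.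

The densities $|S_j|/N$ and $|T_j|/N$ have means $\mu$ and $\alpha_j$ and variances at most $1/(4N)$. By Chebyshev's inequality, each deviates from its mean by more than $\mu/8$ with probability at most $16/(\mu^2N)$. If no such deviation occurs, then for $j<m$ we have $\lambda_j-|T_j|/N\in[\frac{3\mu}8,\frac{5\mu}8]$ and $|S_j|/N\in[\frac{7\mu}8,\frac{9\mu}8]$, so $\theta_j\in[\frac13,\frac57]\subset[\frac14,\frac34]$; also $S_j\ne\emptyset$, so $0\in S_j-S_j$.

For $d\ne0$ the elements $0,d,2d,\dots,(N-2)d$ are distinct, so the $(N-1)/2$ pairs $\{2kd,(2k+1)d\}$, $0\le k<(N-1)/2$, are disjoint. If $d\notin S_j-S_j$, no pair lies in $S_j$, an event of probability $(1-\mu^2)^{(N-1)/2}$. The probability that some requirement fails is thus at most $32m/(\mu^2N)+mN(1-\mu^2)^{(N-1)/2}$, which is less than $1$ for a large prime $N$.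
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proof}

We first treat almost constant $B_j$. The tolerance must not depend on the factor, because the result will be applied in corners $e\mathcal Me$ that are chosen after the tolerance.

\begin{proposition}\label{prop:local}
Let $m\ge2$ and let $\lambda=(\lambda_1,\dots,\lambda_m)$ have strictly positive entries with sum $1$. There is $\eta(\lambda)>0$, depending only on $\lambda$, with the following property. For every II$_1$ factor $\mathcal M$, masa $\mathcal A$, and positive $B_1,\dots,B_m\in\mathcal A$ with $\sum_jB_j=1$ and $\|B_j-\lambda_j\|\le\eta(\lambda)$, there are mutually orthogonal projections $Q_j\in\mathcal M$ with sum $1$ and $E(Q_j)=B_j$.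
\end{proposition}

\begin{proof}
Fix $N,S_j,T_j,\theta_j$ from Lemma~\ref{lem:random} and put $\eta(\lambda)=1/(8N^2)$. In $\mathcal M$, let $s_j=s_{S_j}$ for $j<m$; by Lemma~\ref{lem:ample} it is $N^2$-ample, with lifting $L_j$. Set
\[
G_j=\theta_js_j+L_j(B_j-\lambda_j)\in s_j\mathcal Ms_j .
\]
Since $\frac14\le\theta_j\le\frac34$ and $\|L_j(B_j-\lambda_j)\|\le\frac18$, we have $\frac18s_j\le G_j\le\frac78s_j$. By \eqref{eq:scalar},
\[
E(G_j)=\theta_j|S_j|/N+B_j-\lambda_j=B_j-|T_j|/N .
\]
Proposition~\ref{prop:round} gives projections $R_j\le s_j$ with $E(R_j)=B_j-|T_j|/N$. For $j<m$ let $Q_j=s_{T_j}+R_j$. This is a projection below $s_{T_j\cup S_j}$, so $Q_1,\dots,Q_{m-1}$ are mutually orthogonal, and $E(Q_j)=B_j$ by \eqref{eq:scalar}. Then $Q_m=1-\sum_{j<m}Q_j$ is a projection orthogonal to the others, and $E(Q_m)=1-\sum_{j<m}B_j=B_m$.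
\end{proof}

The general case follows by cutting $\mathcal A$ into pieces on which $(B_1,\dots,B_m)$ is almost constant. We have no lower bound for $\eta(\lambda)$ near the boundary of the simplex, so we treat each open face separately and use countably many pieces.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The joint spectrum of $\mathbf B=(B_1,\dots,B_m)$ lies in the simplex $\Delta=\{\lambda\in[0,1]^m:\sum_j\lambda_j=1\}$. For nonempty $J\subset\{1,\dots,m\}$ let $U_J=\{\lambda\in\Delta:\lambda_j>0\Leftrightarrow j\in J\}$. These finitely many Borel sets partition $\Delta$.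

If $|J|=1$, the set $U_J$ is a vertex; put $V_{J,1}=U_J$. If $|J|\ge2$, let $\eta(\lambda)$ for $\lambda\in U_J$ be the constant of Proposition~\ref{prop:local} for $(\lambda_j)_{j\in J}$. The relatively open sets $W(\lambda)=\{\lambda'\in U_J:|\lambda'_j-\lambda_j|<\eta(\lambda)\text{ for }j\in J\}$ cover $U_J$. In a separable metric space every open cover has a countable subcover, say by $W(\lambda^1),W(\lambda^2),\dots$; put $V_{J,i}=W(\lambda^i)\setminus\bigcup_{i'<i}W(\lambda^{i'})$.

The Borel sets $V_{J,i}$ form a countable partition of $\Delta$, so the $e_{J,i}=\chi_{V_{J,i}}(\mathbf B)\in\mathcal A$ are orthogonal projections with sum $1$. Fix a nonzero $e=e_{J,i}$. By (F5), $B_je=0$ for $j\notin J$, and we put $Q_j^e=0$ for these $j$. If $J=\{j_0\}$, then $B_{j_0}e=e$ and we put $Q^e_{j_0}=e$. If $|J|\ge2$, then $\sum_{j\in J}B_je=e$ and $\|B_je-\lambda^i_je\|\le\eta(\lambda^i)$ for $j\in J$; by Lemma~\ref{lem:masa}(a) we may apply Proposition~\ref{prop:local} to $e\mathcal Me$, $\mathcal Ae$ and $(B_je)_{j\in J}$, and obtain $Q_j^e$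 for $j\in J$. In all cases $Q_1^e,\dots,Q_m^e$ are orthogonal projections with sum $e$ and $E(Q_j^e)=B_je$. The strong sums $Q_j=\sum_eQ_j^e$ are mutually orthogonal projections with $\sum_jQ_j=\sum_ee=1$, and $E(Q_j)=\sum_eB_je=B_j$ because $E$ is normal.
\end{proof}

\begin{remark}[Use of the hypotheses]\label{rem:hyp}
That $\mathcal A$ is abelian enters through Lemmas~\ref{lem:masa}(b) and~\ref{lem:CS} and the layers $g_i$ in Lemma~\ref{lem:opnorm}. That $\mathcal M$ is a II$_1$ factor supplies matrix units of arbitrary size in Lemmas~\ref{lem:masa}(c) and~\ref{lem:L2}. Neither hypothesis can simply be dropped: if $\mathcal A$ is replaced by $\mathcal M$, or $\mathcal M$ by $\mathcal A$, then $E$ is the identity and only projections are expectations of projections. Maximality of $\mathcal A$ enters only through Lemma~\ref{lem:masa}, and Corollary~\ref{cor:abelian} removes it.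
\end{remark}

\section{Consequences}\label{sec:consequences}

\subsection{Joint expectations, subalgebras, countable families}

\begin{corollary}\label{cor:range}
A family $(B_\sigma)_{\sigma\subset\{1,\dots,n\}}$ in $\mathcal A$ is of the form $B_\sigma=E\big(\prod_{k\in\sigma}P_k\prod_{k\notin\sigma}(1-P_k)\big)$ for commuting projections $P_1,\dots,P_n\in\mathcal M$ if and only if $B_\sigma\ge0$ for all $\sigma$ and $\sum_\sigma B_\sigma=1$.
\end{corollary}

\begin{proof}
The products inside $E$ are projections with sum $1$, and $E$ is positive and unital; this gives necessity. Conversely, take $Q_\sigma$ from Theorem~\ref{thm:A} and $P_k=\sum_{\sigma\ni k}Q_\sigma$. Then $1-P_k=\sum_{\sigma\not\ni k}Q_\sigma$, so $\prod_{k\in\sigma}P_k\prod_{k\notin\sigma}(1-P_k)=Q_\sigma$.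
\end{proof}

\begin{corollary}\label{cor:abelian}
Theorems~\ref{thm:A} and~\ref{thm:B} hold with $\mathcal A$ replaced by any unital abelian von Neumann subalgebra $\mathcal A_0\subset\mathcal M$ and $E$ by its trace-preserving expectation $E_0$.
\end{corollary}

\begin{proof}
By Zorn's lemma $\mathcal A_0$ lies in a masa $\mathcal A$. For $a\in\mathcal A_0$ we have $\tau(E_0(E(x))a)=\tau(E(x)a)=\tau(xa)$, so $E_0\circ E=E_0$. Hence $E(Q)=B\in\mathcal A_0$ implies $E_0(Q)=B$. Apply this to the projections given by the two theorems for $\mathcal A$.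
\end{proof}

\begin{corollary}\label{cor:countable}
Let $(B_j)_{j\in\mathbb N}$ be positive elements of $\mathcal A$ with $\sum_jB_j=1$ strongly. For finite nonempty $J\subset\mathbb N$ let $e_J$ be the product of the support projections of the $B_j$, $j\in J$, and of the complements of the support projections of the $B_j$, $j\notin J$. If $\sum_Je_J=1$, then there are mutually orthogonal projections $Q_j\in\mathcal M$ with $\sum_jQ_j=1$ and $E(Q_j)=B_j$.
\end{corollary}

\begin{proof}
The hypothesis says that the family is locally finite: under $e_J$ only the $B_j$ with $j\in J$ are nonzero. The countably many $e_J\in\mathcal A$ are mutually orthogonal, $B_je_J=0$ for $j\notin J$, and so $\sum_{j\in J}B_je_J=e_J$. For $e_J\ne0$, Theorem~\ref{thm:A} in $e_J\mathcal Me_J$ gives orthogonal projections $Q_j^J$, $j\in J$, with sum $e_J$ and $E(Q_j^J)=B_je_J$. Put $Q_j=\sum_{J\ni j}Q_j^J$. Then $\sum_jQ_j=\sum_Je_J=1$ and $E(Q_j)=\sum_JB_je_J=B_j$.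
\end{proof}

\subsection{The Schur--Horn theorem for finite joint spectrum}

A \emph{Markov kernel} on $\mathbb R^n$ is a family of Borel probability measures $\mathcal K(x,\cdot)$, $x\in\mathbb R^n$, such that $x\mapsto\mathcal K(x,\Omega)$ is Borel for every Borel set $\Omega$. We use Strassen's theorem \cite{Strassen} for compactly supported probability measures $\mu,\nu$ on $\mathbb R^n$: if $\mu\prec\nu$, there is a Markov kernel $\mathcal K$ with $\int y\,\mathcal K(x,dy)=x$ for $\mu$-almost every $x$ and $\int\mathcal K(x,\Omega)\,d\mu(x)=\nu(\Omega)$ for all Borel $\Omega$. Thus $\nu$ arises from $\mu$ by spreading the mass at each $x$ while keeping its barycenter. When $\nu$ has finite support, the kernel is a map into a simplex, which is the input of Theorem~\ref{thm:A}.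

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Write $N_k=\sum_jz_{j,k}Q_j'$ with distinct points $z_1,\dots,z_m\in\mathbb R^n$ and nonzero orthogonal projections $Q_j'$ with sum $1$; in short, $\mathbf N=\sum_jz_jQ_j'$. With $t_j=\tau(Q_j')$ we have $\nu:=\mu_{\mathbf N}=\sum_jt_j\delta_{z_j}$.

($\subset$) Let $B_j=E(UQ_j'U^*)$ and $\mathbf T=E(U\mathbf NU^*)=\sum_jz_jB_j$. Then $B_j\ge0$, $\sum_jB_j=1$ and $\tau(B_j)=t_j$. For a continuous convex $\varphi$ and a character $\psi$ of $\mathcal A$, the numbers $\psi(B_j)$ are nonnegative with sum $1$, so $\psi(\varphi(\mathbf T))=\varphi(\sum_j\psi(B_j)z_j)\le\sum_j\psi(B_j)\varphi(z_j)$. Hence $\varphi(\mathbf T)\le\sum_j\varphi(z_j)B_j$, and applying $\tau$ gives $\int\varphi\,d\mu_{\mathbf T}\le\sum_jt_j\varphi(z_j)=\int\varphi\,d\nu$.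

($\supset$) Let $\mathbf T\in(\mathcal A_{sa})^n$ with $\mu_{\mathbf T}\prec\nu$, and take $\mathcal K$ from Strassen's theorem. For $Z=\{z_1,\dots,z_m\}$ we have $\int\mathcal K(x,\mathbb R^n\setminus Z)\,d\mu_{\mathbf T}(x)=\nu(\mathbb R^n\setminus Z)=0$, so $\mathcal K(x,\cdot)$ is carried by $Z$ for almost every $x$. The Borel functions $k_j(x)=\mathcal K(x,\{z_j\})\in[0,1]$ therefore satisfy $\sum_jk_j(x)=1$ and $\sum_jk_j(x)z_j=x$ almost everywhere, and $\int k_j\,d\mu_{\mathbf T}=t_j$. By (F5), the elements $B_j=k_j(\mathbf T)\in\mathcal A$ satisfy $B_j\ge0$, $\sum_jB_j=1$, $\sum_jz_jB_j=\mathbf T$ and $\tau(B_j)=t_j$. Take $Q_j$ from Theorem~\ref{thm:A}. Then $\tau(Q_j)=\tau(B_j)=\tau(Q_j')$, so by (F1) there are $v_j$ with $v_j^*v_j=Q_j'$ and $v_jv_j^*=Q_j$. The sum $U=\sum_jv_j$ is unitary and $UQ_j'U^*=Q_j$. Hence $E(U\mathbf NU^*)=\sum_jz_jE(Q_j)=\mathbf T$.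
\end{proof}

Theorem~\ref{thm:C} also covers commuting normal $n$-tuples with finite joint spectrum: by Fuglede's theorem their real and imaginary parts form a commuting self-adjoint $2n$-tuple, again with finite joint spectrum, and both $E$ and conjugation by $U$ respect real and imaginary parts. We make no claim about families of infinitely many $B_j$ that are not locally finite, nor about exact statements for tuples $\mathbf N$ with infinite joint spectrum.

\begin{thebibliography}{9}

\bibitem{MR}
P.~Massey and M.~Ravichandran, \emph{Multivariable Schur-Horn theorems}, arXiv:1411.4457 (2014).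

\bibitem{Strassen}
V.~Strassen, \emph{The existence of probability measures with given marginals}, Ann. Math. Statist. \textbf{36} (1965).

\end{thebibliography}
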